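# Irreducible components of $\mathrm{Gor}(T)$ for local Artinian Gorenstein algebras

Fix a Hilbert function $T$ and consider all local Artinian Gorenstein algebras that have it. They form a variety $\mathrm{Gor}(T)$. How many irreducible components can this variety have, if only the number of variables and the length of $T$ are bounded? We begin with one Hilbert function in three variables, for which we exhibit two components by hand, and then ask what has to change to obtain many.

## 1. Two components for $T=(1,3,4,3,3,2,1)$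

### 1.1 The objects

Throughout, $\mathsf k$ is an infinite field and $R=\mathsf k\{x_1,\dots,x_r\}$ is the regular local ring in $r$ variables, with maximal ideal $\mathfrak m$. We write $R_u$ for the space of forms of degree $u$. For $r=3$ the variables are $x,y,z$.

**Definition (AG algebra, Hilbert function).** An Artinian Gorenstein (AG) local algebra is an Artinian Gorenstein quotient $A=R/I$ with maximal ideal $\mathfrak m_A$ and $A/\mathfrak m_A=\mathsf k$. Gorenstein means that the socle $(0:\mathfrak m_A)$ is one-dimensional. The socle degree $j$ is the largest $i$ with $\mathfrak m_A^i\ne0$. The associated graded algebra is $A^*=\bigoplus_i\mathfrak m_A^i/\mathfrak m_A^{i+1}$, and $H(A)=(h_0,\dots,h_j)$ with $h_i=\dim_{\mathsf k}A^*_i$. The embedding dimension is $h_1$.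

We have $A^*=\mathsf k[x_1,\dots,x_r]/I^*$, where $I^*$ is the ideal of initial forms of $I$: the space $I^*_u$ consists of all $\varphi_u\in R_u$ (zero included) such that some $f=\varphi_u+(\text{terms of degree}>u)$ lies in $I$. Also $\dim\mathfrak m_A^i=\sum_{i'\ge i}h_{i'}$.

**Definition (Gorenstein sequence, $\mathrm{Gor}(T)$).** A sequence $T=(1,r,\dots,1)$ whose last entry $1$ is in degree $j$ is a Gorenstein sequence of codimension $r$ and socle degree $j$ if $T=H(A)$ for some AG quotient $A$ of $R$. For such $T$, $\mathrm{Gor}(T)$ is the reduced variety whose closed points are the Gorenstein quotients of $R$ with Hilbert function $T$.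

Concretely, put $V=R/\mathfrak m^{j+1}$. Every ideal in question contains $\mathfrak m^{j+1}$, so it is a subspace $I\subset V$ of codimension $\sum T_i$, and $\mathrm{Gor}(T)$ is a locally closed subset of a Grassmannian. Being an ideal is a closed condition, prescribing the dimensions of $I+\mathfrak m^i$ is a locally closed one, and having a socle of dimension at most $1$ is open.

**Which points.** We use two things about $\mathrm{Gor}(T)$: certain integer functions are ranks of matrices with locally regular entries, hence semicontinuous, and certain explicit $\mathsf k$-rational points exist. So the arguments apply both to the space of $\mathsf k$-points and to the reduced scheme over $\mathsf k$. In the scheme case, at a point $w$ one works with the algebra over the residue field of $w$; it is again AG with Hilbert function $T$, and every statement below about "all $A\in\mathrm{Gor}(T)$" is proved by an argument valid over any field.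

**Duality in $A$.** Let $A$ be AG and let $\lambda:A\to\mathsf k$ be linear and nonzero on the socle. Every nonzero ideal of $A$ contains the socle. So if $\lambda(fA)=0$ then $fA=0$; thus $(f,g)\mapsto\lambda(fg)$ is a perfect pairing. Likewise $\lambda(f\mathfrak m_A^b)=0$ if and only if the ideal $f\mathfrak m_A^b$ is zero, so $(\mathfrak m_A^b)^\perp=(0:\mathfrak m_A^b)$. Hence
$$\dim(0:\mathfrak m_A^b)=\dim A/\mathfrak m_A^b=\sum_{i<b}T_i, \tag{1}$$
and this is the same number for all $A\in\mathrm{Gor}(T)$.

### 1.2 Inverse systems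

Let $D=\mathsf k_{DP}[X_1,\dots,X_r]$ be the divided power ring, with basis the symbols $X^{[\alpha]}$, on which $R$ acts by contraction: $x^\beta\circ X^{[\alpha]}=X^{[\alpha-\beta]}$, which is $0$ if some $\beta_i>\alpha_i$. We recall Macaulay duality: if $F\in D$ has degree $j$ (it need not be homogeneous), then $A=R/\operatorname{Ann}F$ is AG of socle degree $j$, and every AG quotient of socle degree $j$ arises this way. The map $f\mapsto f\circ F$ induces an isomorphism of $R$-modules $A\cong R\circ F$, which carries $\mathfrak m_A^i$ to $\mathfrak m^i\circ F$. So Hilbert functions are computed by listing contractions.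

For example, let $F=X^{[3]}+Y^{[2]}$. Then $\mathfrak m\circ F=\langle X^{[2]},Y,X,1\rangle$, $\mathfrak m^2\circ F=\langle X,1\rangle$, $\mathfrak m^3\circ F=\langle1\rangle$, and $\dim R\circ F=5$. So $H(A)=(1,2,1,1)$, which is not symmetric.

### 1.3 Two algebras with the same Hilbert function

Put $L^{[d]}=\sum_{i=0}^dX^{[i]}Y^{[d-i]}$. Then $x\circ L^{[d]}=y\circ L^{[d]}=L^{[d-1]}$. Let
$$F_1=X^{[6]}+Y^{[6]}+L^{[6]}+Z^{[3]},\qquad F_2=X^{[6]}+Y^{[6]}+L^{[4]}+Z^{[5]},\qquad A_m=R/\operatorname{Ann}F_m .$$
Monomials divisible by $z$ and by $x$ or $y$ kill both.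

For $F_1$: the monomials of degree $2$ in $x,y$ give $X^{[4]}+L^{[4]}$, $L^{[4]}$, $Y^{[4]}+L^{[4]}$, hence all of $X^{[4]},Y^{[4]},L^{[4]}$; similarly degrees $3$ and $4$ give $X^{[3]},Y^{[3]},L^{[3]}$ and $X^{[2]},Y^{[2]},L^{[2]}$ (all independent triples), degree $5$ gives $X,Y$ and degree $6$ gives $1$. The powers $z,z^2,z^3$ give $Z^{[2]},Z,1$. Counting from the top, $\dim\mathfrak m^i\circ F_1$ for $i=6,5,\dots,0$ is $1,3,6,9,13,16,17$.

For $F_2$: degree $1$ gives $X^{[5]}+L^{[3]}$, $Y^{[5]}+L^{[3]}$; degree $2$ gives $X^{[4]}+L^{[2]}$, $L^{[2]}$, $Y^{[4]}+L^{[2]}$; degree $3$ gives $X^{[3]}+L$, $L$, $Y^{[3]}+L$ with $L=X+Y$; degree $4$ gives $X^{[2]}+1$, $1$, $Y^{[2]}+1$; degree $5$ gives $X,Y$; degree $6$ gives $1$. The powers $z,\dots,z^5$ give $Z^{[4]},Z^{[3]},Z^{[2]},Z,1$. Hence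
$$\mathfrak m^5\circ F_2=\langle X,Y,1\rangle,\qquad \mathfrak m^4\circ F_2=\langle X^{[2]},Y^{[2]},Z,X,Y,1\rangle,$$
$$\mathfrak m^3\circ F_2=\langle X^{[3]},Y^{[3]},X^{[2]},Y^{[2]},X,Y,1,Z^{[2]},Z\rangle,$$
and the dimensions for $i=6,\dots,0$ are again $1,3,6,9,13,16,17$. So $H(A_1)=H(A_2)=(1,3,4,3,3,2,1)=T$.

The two algebras differ in how long the variable $z$ lives: $z$ is killed by $\mathfrak m^3$ in $A_1$, but in $A_2$ only by $\mathfrak m^5$. To turn this into a statement about components we need open sets.

### 1.4 Two semicontinuous functions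

For $A=R/I\in\mathrm{Gor}(T)$ and $b\le j$ set
$$\alpha_{u,b}(A)=\dim\bigl(\mathfrak m_A^u\cap(0:\mathfrak m_A^b)\bigr),\qquad \kappa_{u,b}(A)=\operatorname{rank}\bigl(R_u\to\operatorname{Hom}(A^*_b,A^*_{b+u})\bigr),$$
where $R_u$ acts on $A^*$ by multiplication. The first measures what is killed, the second what acts visibly on the associated graded algebra.

**Lemma 1.** On $\mathrm{Gor}(T)$, (S1) $\alpha_{u,b}$ is upper semicontinuous for $u\le j+1$, and (S2) $\kappa_{u,b}$ is lower semicontinuous for $b+u\le j$.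

**Proof of (S1).** The purpose is to write $\alpha$ as the nullity of a regular matrix minus a constant. Near $I_0$ fix a complement $C$ of $I_0$ in $V$. For nearby $I$ we still have $V=I\oplus C$, and the projection $\pi_I:V\to C$ along $I$ has regular entries. Let $W$ be the kernel of
$$\mathfrak m^u/\mathfrak m^{j+1}\to\operatorname{Hom}(\mathfrak m^b/\mathfrak m^{j+1},C),\qquad f\mapsto\bigl(g\mapsto\pi_I(fg)\bigr).$$
Then $\dim W$ is upper semicontinuous. Now $f\in W$ means $f\mathfrak m^b\subset I$, so the image of $W$ in $A$ is $\mathfrak m_A^u\cap(0:\mathfrak m_A^b)$, and the kernel of $W\to A$ is $(I\cap\mathfrak m^u)/\mathfrak m^{j+1}$. Its dimension is $\dim\mathfrak m^u/\mathfrak m^{j+1}-\sum_{i\ge u}T_i$, a constant. So $\alpha_{u,b}=\dim W-\text{const}$.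

**Proof of (S2).** Put $s=b+u+1\le j+1$. Precomposing with the surjection $R_b\to A_b^*$ and composing with the injection $A^*_{b+u}\hookrightarrow V/(I+\mathfrak m^s)$ do not change the rank, so $\kappa_{u,b}$ is the rank of
$$R_u\to\operatorname{Hom}\bigl(R_b,V/(I+\mathfrak m^s)\bigr).$$
We must trivialize the target. The codimension of $I+\mathfrak m^s$ in $V$ is $\sum_{i<s}T_i$, constant on $\mathrm{Gor}(T)$. Near $I_0$ take a local regular frame of $I$, choose members of it which at $I_0$, together with a basis of $\mathfrak m^s/\mathfrak m^{j+1}$, form a basis of $I_0+\mathfrak m^s$, and adjoin a basis of a complement $C_0$ of $I_0+\mathfrak m^s$. These vectors form a basis of $V$ at $I_0$, hence also nearby. Nearby, the vectors outside $C_0$ are independent elements of $I+\mathfrak m^s$, and their number is its dimension, so they span it. Therefore the projection $V\to V/(I+\mathfrak m^s)\cong C_0$ has regular entries, and the rank is lower semicontinuous. $\square$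

Two kinds of open sets follow, for $T$ of codimension $3$. For $b\le j$ let
$$O_b=\Bigl\{A:\ \alpha_{2,b}(A)<\sum_{i<b}T_i\Bigr\},$$
open by (S1). Since $\mathfrak m_A^j\neq0$ we have $(0:\mathfrak m_A^b)\subset\mathfrak m_A$, and by (1) its dimension is $\sum_{i<b}T_i$. So $A\in O_b$ if and only if $(0:\mathfrak m_A^b)\not\subset\mathfrak m_A^2$, that is, if and only if there is $\ell\in\mathfrak m_A\setminus\mathfrak m_A^2$ with $\ell\,\mathfrak m_A^b=0$.

For $1\le i\le j$ let
$$N_i=\{A:\ \mathfrak m_A/\mathfrak m_A^2\to\operatorname{Hom}(A^*_{i-1},A^*_i)\ \text{is injective}\}=\{\kappa_{1,i-1}=3\},$$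
open by (S2), since $3$ is the largest possible value ($R_1\cong A_1^*$ because $T_1=3$).

### 1.5 Two disjoint open sets

**Statement.** For $T=(1,3,4,3,3,2,1)$, $\mathrm{Gor}(T)$ has at least two irreducible components.

**Proof.** *$A_1\in O_3$.* We have $z\circ F_1=Z^{[2]}$, so $z\,\mathfrak m^3=0$ in $A_1$, and $z\notin\mathfrak m_{A_1}^2$ because $T_1=3$.

*$A_2\in N_4$.* Let $\ell=\alpha x+\beta y+\gamma z$ satisfy $\ell\,\mathfrak m^3\subset\mathfrak m^5$ in $A_2$. Recall $\mathfrak m^5\circ F_2=\langle X,Y,1\rangle$. Then $\ell z^3\circ F_2=\gamma Z$ forces $\gamma=0$; $\ell x^3\circ F_2=\alpha(X^{[2]}+1)+\beta$ forces $\alpha=0$; $\ell y^3\circ F_2=\alpha+\beta(Y^{[2]}+1)$ forces $\beta=0$.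

*$O_3\cap N_4=\emptyset$.* If $\ell\in\mathfrak m_A\setminus\mathfrak m_A^2$ and $\ell\,\mathfrak m_A^3=0$, then the nonzero class of $\ell$ kills $A_3^*$, so $A\notin N_4$.

Two nonempty open subsets of an irreducible space intersect, so no irreducible component meets both $O_3$ and $N_4$. Thus $A_1$ and $A_2$ lie in no common component. $\square$

What changes if we want many components? With a third algebra, one kind of condition is no longer enough. The sets $O_b$ are nested, $O_b\subset O_{b'}$ for $b\le b'$, so they never separate anything by themselves. The sets $N_i$ overlap as well: $A_2$ lies in $N_2$ as well as in $N_4$. Indeed, suppose $\ell\,\mathfrak m\subset\mathfrak m^3$ in $A_2$. Then $\ell z\circ F_2=\gamma Z^{[3]}$ must lie in $\mathfrak m^3\circ F_2$, so $\gamma=0$; $\ell x\circ F_2=\alpha X^{[4]}+(\alpha+\beta)L^{[2]}$ gives $\alpha=0$ from the term $X^{[4]}$ and then $\beta=0$ from the term $XY$. What worked above was one condition of each kind. In Section 4 an algebra in the middle of a list will satisfy an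 $O$-condition that separates it from the later ones and an $N$-condition that separates it from the earlier ones.

## 2. The function $b(j,r)$ and the theorems

For pairs $(j,r)$ such that a Gorenstein sequence of codimension $r$ and socle degree $j$ exists, let $b(j,r)$ be the maximum, over all such $T$, of the number of irreducible components of $\mathrm{Gor}(T)$. In codimension two it is known that $\mathrm{Gor}(T)$ is irreducible, so $b(j,2)=1$ for all $j\ge2$. Iarrobino and Macias Marques, "Reducibility of a family of local Artinian Gorenstein algebras", arXiv:2112.14664 (2021), ask what the function $b(j,r)$ is, and whether $b(j,3)\to\infty$. The answer to the second question is yes, over every infinite field.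

**Theorem A.** $b(j,3)\ge\lfloor j/3\rfloor$ for all $j\ge3$.

**Theorem B.** Let $r\ge3$, $j\ge8$, $N=\lfloor(j-1)/7\rfloor$. Then
$$b(j,r)\ \ge\ \frac{\prod_{t=0}^N\Bigl(1+\binom{t+r-3}{r-3}\Bigr)}{1+\binom{N+r-2}{r-2}},\qquad\text{and for } r=3:\quad b(j,3)\ \ge\ \binom{N+1}{\lfloor(N+1)/2\rfloor}\ \ge\ \frac{2^{N+1}}{N+2}.$$
So $b(j,3)$ grows at least exponentially in $j$. For $r\ge4$, $\liminf_j\frac{\log b(j,r)}{j\log j}\ge\frac{r-3}7$. With $b(j,2)=1$ this gives a dichotomy for $r\ge2$: $b(j,r)\to\infty$ if $r\ge3$, and $b(j,r)=1$ if $r=2$.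

**Proposition C.** If $\mathsf k$ is algebraically closed, then $b(j,r)\le n^n$ with $n=\binom{j+r}r$; thus $\log b(j,r)=O(j^r\log j)$ for fixed $r$.

The exact value of $b(j,r)$ is not determined here.

## 3. Hilbert functions of sums of powers of linear forms

The algebras in Section 1 came from sums of powers of linear forms with different exponents. Here we compute such Hilbert functions once and for all.

**Powers as evaluations.** For $0\ne p\in\mathsf k^r$ put $L_p^{[d]}=\sum_{|\alpha|=d}p^\alpha X^{[\alpha]}$, which is nonzero. Since $x^\beta\circ L_p^{[d]}=p^\beta L_p^{[d-|\beta|]}$, for a form $\varphi$ of degree $i$ we have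
$$\varphi\circ L_p^{[d]}=\varphi(p)\,L_p^{[d-i]}\qquad(=0\ \text{if}\ i>d). \tag{2}$$
For $i=d=e$ this says that, under the perfect pairing $R_e\times D_e\to\mathsf k$, $L_p^{[e]}$ is evaluation at $p$.

**Definition.** For a finite set $\Lambda$ of pairwise nonproportional vectors in $\mathsf k^r$, let $I_\Lambda$ be the ideal generated by the forms vanishing on $\Lambda$, and $h_\Lambda(e)=\dim R_e/(I_\Lambda)_e$, with $h_\Lambda(-1)=0$ and $h_\emptyset=0$.

So $h_\Lambda(e)$ is the rank of evaluation on $\Lambda$ in degree $e$, and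
$$\dim\langle L_p^{[e]}:p\in\Lambda\rangle=h_\Lambda(e). \tag{3}$$
In particular the $L_p^{[e]}$, $p\in\Lambda$, are independent if and only if $h_\Lambda(e)=\#\Lambda$. For example, $k$ distinct points $(1,a)$ in two variables have $h_\Lambda(e)=\min(k,e+1)$, because evaluation at $k$ points on polynomials of degree $\le e$ in one variable has that rank.

**Adding one point.** If $q\notin\Lambda$ is not proportional to a member of $\Lambda$, then $h_{\Lambda\cup\{q\}}-h_\Lambda=\mathbf 1_{[s,\infty)}$ for some $s$. Indeed, the difference in degree $e$ is $1$ if some form of degree $e$ vanishes on $\Lambda$ but not at $q$, and $0$ otherwise. Such a form can be multiplied by a linear form nonzero at $q$, so once the difference is $1$ it stays $1$. And it becomes $1$: for each $p\in\Lambda$ take a linear form vanishing at $p$ and not at $q$, and multiply these.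

**Lemma 2.** Let $\Gamma=\{p_0,\dots,p_{n-1}\}$, $n\ge1$, be pairwise nonproportional, $\Lambda_k=\{p_0,\dots,p_{k-1}\}$, $h_{\Lambda_{k+1}}-h_{\Lambda_k}=\mathbf 1_{[s_k,\infty)}$. Let $h_\Gamma(e)=n$ for all $e\ge\tau$. Let $d_0\ge d_1\ge\dots\ge d_{n-1}\ge2\tau$, $F=\sum_kL_{p_k}^{[d_k]}$, $A=R/\operatorname{Ann}F$, and let $I^*$ be the ideal of initial forms of $\operatorname{Ann}F$. Then $I^*_u=(I_\Gamma)_u$ for $u\le\tau$, and
$$H(A)_i=h_\Gamma(i)\quad(i\le\tau),\qquad H(A)_i=\#\{k:\ i\le d_k-s_k\}\quad(i\ge\tau).$$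

In words: in low degrees $A^*$ sees all the points, and the point $p_k$ stops contributing after degree $d_k-s_k$.

**Proof.** Write $d_p$ for the exponent at $p\in\Gamma$.

**Step 1: the equation satisfied by an annihilator.** Let $f=\varphi_u+\varphi_{u+1}+\cdots$ with $\varphi_i\in R_i$ and $f\circ F=0$. By (2), $f\circ F=\sum_p\sum_{i\ge u}\varphi_i(p)L_p^{[d_p-i]}$. The component of degree $e\geq 0$ collects the terms with $i=d_p-e$:
$$\sum_{p:\ d_p-e\ge u}\varphi_{d_p-e}(p)\,L_p^{[e]}=0. \tag{4}$$

**Step 2: low degrees.** We show $I_u^*=(I_\Gamma)_u$ for $u\le\tau$. Given $q\in\Gamma$ take $e=d_q-u\ge2\tau-\tau=\tau$. All $L_p^{[e]}$, $p\in\Gamma$, are independent, so the coefficient at $q$ in (4), which is $\varphi_u(q)$, vanishes. Thus $I^*_u\subset(I_\Gamma)_u$. Conversely a form in $I_\Gamma$ annihilates $F$ by (2). So $H(A)_i=h_\Gamma(i)$ for $i\le\tau$.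

**Step 3: high degrees.** Let $i\ge\tau$; we compute $\dim\mathfrak m_A^i=\dim\mathfrak m^i\circ F$. Forms of degree $i'\ge\tau$ take arbitrary values on $\Gamma$. Choosing one that is $1$ at $q$ and $0$ at the other points gives $L_q^{[d_q-i']}\in\mathfrak m^{i'}\circ F$ whenever $d_q\ge i'$. Using all $i'\ge i$, and (2) for the other inclusion,
$$\mathfrak m^i\circ F=\langle L_q^{[e]}:\ q\in\Gamma,\ 0\le e\le d_q-i\rangle .$$
With $\Gamma(s)=\{p:d_p\ge s\}$, (3) gives $\dim\mathfrak m_A^i=\sum_{e\ge0}h_{\Gamma(i+e)}(e)$. For $i+1$ the same formula is $\sum_{e\ge0}h_{\Gamma(i+1+e)}(e)=\sum_{e\ge0}h_{\Gamma(i+e)}(e-1)$, after reindexing and using $h(-1)=0$. Subtract: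
$$H(A)_i=\sum_{e\ge0}\bigl[h_{\Gamma(i+e)}(e)-h_{\Gamma(i+e)}(e-1)\bigr].$$
Because the $d_k$ are nonincreasing, $\Gamma(i+e)$ is an initial segment $\Lambda_k$, and $h_{\Lambda_k}(e)=\#\{l<k:s_l\le e\}$. So the bracket is $\#\{l:\ d_l\ge i+e,\ s_l=e\}$, and the sum over $e$ is $\#\{l:d_l\ge i+s_l\}$. $\square$

As a check, take the part $X^{[6]}+Y^{[6]}+L^{[4]}$ of $F_2$: here $d=(6,6,4)$, $s=(0,1,2)$, $\tau=2$, $d_k-s_k=6,5,2$, so the Hilbert function is $(1,2,3,2,2,2,1)$. This agrees with the list in 1.3, where the part in $x,y$ has $\dim\mathfrak n^i\circ G=1,3,5,7,10,12,13$ for $i=6,\dots,0$.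

## 4. $\lfloor j/3\rfloor$ components in codimension three

In the example, $T$ counted four "lifetimes" $3,5,6,7$: in degree $i\ge2$, $T_i$ was the number of lifetimes greater than $i$. Three were carried by points on the line $z=0$ and one by $Z$, and the choice of the one given to $Z$ ($3$ or $5$) did not affect $T$. We now use a longer list.

For $3\le j\le5$ Theorem A says $b(j,3)\ge1$, which holds because $X^{[j]}+Y^{[2]}+Z^{[2]}$ defines an AG algebra with Hilbert function $(1,3,1,\dots,1)$ and socle degree $j$: here $\mathfrak m\circ F=\langle X^{[j-1]},\dots,X,1,Y,Z\rangle$ and $\mathfrak m^i\circ F=\langle X^{[j-i]},\dots,1\rangle$ for $2\le i\le j$.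

Let $j\ge6$ and $\delta=\lfloor j/3\rfloor+1\ge3$, so $j\ge3\delta-3$. Put
$$e_m=\delta+2(m-1)\ (1\le m\le\delta-1),\quad e_\delta=j,\quad e_{\delta+1}=j+1,\quad E=\{e_1<\dots<e_{\delta+1}\};$$
the order is as claimed since $e_{\delta-1}=3\delta-4<j$. Define
$$T_0=1,\qquad T_i=i+2\ (1\le i\le\delta-1),\qquad T_i=\#\{e\in E:e>i\}\ (i\ge\delta-1).$$
Both formulas give $\delta+1$ at $i=\delta-1$. So $T=(1,3,4,\dots,\delta+1,\delta,\delta,\delta-1,\delta-1,\dots)$, with $T_j=1$. For $j=6$ we get $\delta=3$, $E=\{3,5,6,7\}$ and the $T$ of Section 1.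

**Step 1: the algebras.** Fix $1\le m\le\delta-1$. Write $E\setminus\{e_m\}=\{f^{(0)}>\dots>f^{(\delta-1)}\}$, so $f^{(0)}=j+1$. Put $d_t=f^{(t)}+t-1$ and, with $a_0,\dots,a_{\delta-1}\in\mathsf k$ distinct,
$$G_m=\sum_{t=0}^{\delta-1}L_{(1,a_t)}^{[d_t]}\in\mathsf k_{DP}[X,Y],\qquad F_m=G_m+Z^{[e_m]}.$$
Let $B_m=\mathsf k\{x,y\}/\operatorname{Ann}G_m$, with $\mathfrak n$ the maximal ideal, and $A_m=R/\operatorname{Ann}F_m$. Since $d_0=j>e_m$, $F_m$ has degree $j$.

The purpose of the shift by $t-1$ is that Lemma 2 then returns the lifetimes $f^{(t)}$. For points on a line $h_{\Lambda_k}(e)=\min(k,e+1)$, so $s_t=t$ and we may take $\tau=\delta-1$. As $f^{(t)}\ge f^{(t+1)}+1$, we have $d_t\ge d_{t+1}$, and $d_{\delta-1}\ge e_1+\delta-2=2\delta-2=2\tau$. Lemma 2 applies, and since $d_t-t=f^{(t)}-1$,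
$$H(B_m)_i=i+1\ (i\le\delta-1),\qquad H(B_m)_i=\#\{f\in E\setminus\{e_m\}:f>i\}\ (i\ge\delta-1).$$

**Step 2: $H(A_m)=T$ for every $m$.** Put $e=e_m$. Monomials divisible by $z$ and by $x$ or $y$ kill $F_m$; nonconstant monomials in $x,y$ kill $Z^{[e]}$; positive powers of $z$ kill $G_m$. So for $i\ge1$
$$\mathfrak m^i\circ F_m=\mathfrak n^i\circ G_m+\langle Z^{[e-i']}:\ i\le i'\le e\rangle. \tag{5}$$
For $i\le e$ (and $e\le j$) the two summands meet exactly in $\mathsf k\cdot1$: the first lies in $\mathsf k_{DP}[X,Y]$ and the second in $\mathsf k_{DP}[Z]$, and both contain $1$, since $\mathfrak n^i\circ G_m\supset\mathfrak n^j\circ G_m=\mathsf k\cdot1$. Hence $\dim\mathfrak m_{A_m}^i=\dim\mathfrak n^i+e-i$ for $1\le i\le e$, and $\dim\mathfrak m^i_{A_m}=\dim\mathfrak n^i$ for $i>e$. Taking differences,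
$$H(A_m)_i=H(B_m)_i+1\ (1\le i\le e_m-1),\qquad H(A_m)_i=H(B_m)_i\ (i\ge e_m).$$
For $1\le i\le\delta-1$ we have $i\le e_m-1$ and get $i+2=T_i$. For $i\ge\delta-1$ the extra $1$ counts $e_m$ precisely when $e_m>i$, so we get $\#\{e\in E:e>i\}=T_i$. So $H(A_m)=T$, which does not depend on $m$.

**Step 3: the open sets.** Put $V_m=O_{e_m}\cap N_{e_m-1}$ for $1\le m\le\delta-1$. These are open in $\mathrm{Gor}(T)$.

**Step 4: $A_m\in V_m$.** First, $z\circ F_m=Z^{[e_m-1]}$, so $z\,\mathfrak m^{e_m}=0$ in $A_m$, and $z\notin\mathfrak m_{A_m}^2$ as $T_1=3$. So $A_m\in O_{e_m}$.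

Next let $i=e_m-1\ge2$ and let $\ell=\ell'(x,y)+\gamma z$ be a linear form with $\ell\,\mathfrak m^{i-1}\subset\mathfrak m^{i+1}$ in $A_m$. We show $\ell=0$. Since $i-1\ge1$, $\ell z^{i-1}\circ F_m=\gamma z^i\circ F_m=\gamma Z^{[1]}$. It must lie in $\mathfrak m^{i+1}\circ F_m=\mathfrak m^{e_m}\circ F_m$, which by (5) is $\mathfrak n^{e_m}\circ G_m+\mathsf k\cdot1\subset\mathsf k_{DP}[X,Y]$. So $\gamma=0$. Moreover $1\in\mathfrak n^{e_m}\circ G_m$, so $\mathfrak m^{i+1}\circ F_m=\mathfrak n^{i+1}\circ G_m$. For a monomial $\mu$ in $x,y$ of degree $\ge i-1$ we have $\ell'\mu\circ F_m=\ell'\mu\circ G_m$, which therefore lies in $\mathfrak n^{i+1}\circ G_m$. Hence $\ell'\,\mathfrak n^{i-1}\subset\mathfrak n^{i+1}$ in $B_m$. If $\ell'\ne0$, all forms of degree $i$ divisible by $\ell'$ vanish in $B_{m,i}^*$, so $B^*_{m,i}$ is a quotient of $(\mathsf k[x,y]/\ell')_i$ and $H(B_m)_i\le1$. But by Step 2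
$$H(B_m)_{e_m-1}=T_{e_m-1}-1=\#\{e\in E:e\ge e_m\}-1=(\delta+2-m)-1\ge2 .$$
So $\ell=0$ and $A_m\in N_{e_m-1}$.

**Step 5: $V_m\cap V_{m'}=\emptyset$ for $m<m'$.** Here the gaps of size $2$ in the list matter. If $A\in O_{e_m}$, take $\ell\in\mathfrak m_A\setminus\mathfrak m_A^2$ with $\ell\,\mathfrak m_A^{e_m}=0$. Since $e_{m'}-2\ge e_m$, also $\ell\,\mathfrak m_A^{e_{m'}-2}=0$. So the nonzero class of $\ell$ is in the kernel of $\mathfrak m_A/\mathfrak m_A^2\to\operatorname{Hom}(A^*_{e_{m'}-2},A^*_{e_{m'}-1})$. Thus $A\notin N_{e_{m'}-1}$, and $A\notin V_{m'}$.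

**Step 6: counting components.** $V_1,\dots,V_{\delta-1}$ are nonempty, open and pairwise disjoint. No irreducible component meets two of them. Hence $\mathrm{Gor}(T)$ has at least $\delta-1=\lfloor j/3\rfloor$ components. This proves Theorem A, and $b(j,3)\to\infty$. $\blacksquare$

## 5. Playing $\kappa$ against $\alpha$ on a component

In Theorem A the algebras are distinguished by a single number, the lifetime of one linear form. For exponentially many components the label should be a subset, so we should use forms of several degrees $u$ at once, through the ranks $\kappa_{u,b}$.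

A natural attempt is to build algebras $A,A'$ with different vectors $(\kappa_u)_u$ and appeal to semicontinuity. This fails at one precise point. On an irreducible space, two lower semicontinuous functions may take the values $(1,0)$ at one point and $(0,1)$ at another, with $(1,1)$ at the general point; the functions $\operatorname{rank}(s)$ and $\operatorname{rank}(t)$ on the $(s,t)$-plane do so at $(1,0)$ and $(0,1)$. So even incomparable vectors $\kappa(A),\kappa(A')$ do not prevent a common component: the sets $\{\kappa\ge\kappa(A)\}$ and $\{\kappa\ge\kappa(A')\}$ are open but may intersect. What is missing is an upper bound for $\kappa$ at a general point of the component. Duality supplies one, and its error term is an $\alpha$, which is semicontinuous in the opposite direction.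

**The upper bound.** Fix $T$ and $b\le j$, and write $\kappa_u=\kappa_{u,b}$. For $A\in\mathrm{Gor}(T)$ let
$$c_u(A)=\alpha_{u,b}(A)-\alpha_{u+1,b}(A),$$
the dimension of the image of $\mathfrak m_A^u\cap(0:\mathfrak m_A^b)$ in $A_u^*$. That image multiplies $A^*_b$ to $0$ in $A^*_{b+u}$. The map defining $\kappa_u$ factors through the surjection $R_u\to A_u^*$, so
$$\kappa_u(A)\le T_u-c_u(A). \tag{6}$$
By (1), $\alpha_{0,b}=\sum_{i<b}T_i$, so $\sum_{u\le U}c_u=\sum_{i<b}T_i-\alpha_{U+1,b}$. Summing (6), for all $A\in\mathrm{Gor}(T)$ and all $U\geq 0$,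
$$\sum_{u\le U}\kappa_u(A)\ \le\ K_U+\alpha_{U+1,b}(A),\qquad K_U=\sum_{u\le U}T_u-\sum_{i<b}T_i. \tag{7}$$

**Definition.** $A$ is *balanced* up to $U_0$ if $\kappa_u(A)=T_u-c_u(A)$ for all $u\le U_0$. Then (7) is an equality for all $U\le U_0$.

**Lemma 3.** Let $b+U_0\le j$. If $A,A'$ are balanced up to $U_0$ and lie in a common irreducible component $W$ of $\mathrm{Gor}(T)$, then $\kappa_u(A)=\kappa_u(A')$ for all $u\le U_0$.

**Proof.** Each of the conditions $\kappa_u\ge\kappa_u(A)$, $\kappa_u\ge\kappa_u(A')$, $\alpha_{U+1,b}\le\alpha_{U+1,b}(A)$, $\alpha_{U+1,b}\le\alpha_{U+1,b}(A')$, for $u,U\le U_0$, is open on $W$ by Lemma 1, and nonempty, since $A$ or $A'$ satisfies it. There are finitely many, and $W$ is irreducible, so some $w\in W$ satisfies all of them. For $U\le U_0$,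
$$\sum_{u\le U}\kappa_u(A)\le\sum_{u\le U}\kappa_u(w)\le K_U+\alpha_{U+1,b}(w)\le K_U+\alpha_{U+1,b}(A')=\sum_{u\le U}\kappa_u(A').$$
The second inequality is (7) at $w$, and the last equality holds because $A'$ is balanced. Exchanging $A$ and $A'$ gives equality of the sums for every $U\le U_0$; subtracting consecutive sums gives the claim. $\square$

It remains to construct many balanced algebras with the same $T$ and different $\kappa$.

## 6. Points indexed by lower sets

To control all the increments $s_k$ in Lemma 2 we use points whose function $h_\Lambda$ can be read off combinatorially.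

Choose distinct $c_0,c_1,\dots\in\mathsf k$. For $\alpha\in\mathbb N^{r-1}$ let $p_\alpha=(1,c_{\alpha_1},\dots,c_{\alpha_{r-1}})$. These are pairwise nonproportional. Identify a finite set $\Lambda\subset\mathbb N^{r-1}$ with $\{p_\alpha\}_{\alpha\in\Lambda}$ and write $L_\alpha=L_{p_\alpha}$, $|\alpha|=\sum\alpha_i$.

**Definition.** $\Lambda$ is a *lower set* if $\beta\le\alpha$ componentwise and $\alpha\in\Lambda$ imply $\beta\in\Lambda$. For example $\{(0,0),(1,0),(2,0),(0,1)\}$ is one.

**Lemma 4.** If $\Lambda$ is a finite lower set, then $h_\Lambda(e)=\#\{\alpha\in\Lambda:|\alpha|\le e\}$.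

**Proof.** Setting the first variable equal to $1$, $h_\Lambda(e)$ is the rank of evaluation at the points $(c_{\alpha_1},\dots,c_{\alpha_{r-1}})$, $\alpha\in\Lambda$, on polynomials of degree $\le e$ in $y_1,\dots,y_{r-1}$. These have the basis
$$g_\beta=\prod_i\prod_{t<\beta_i}(y_i-c_t),\qquad|\beta|\le e,$$
because the top form of $g_\beta$ is $y^\beta$. The value of $g_\beta$ at $\alpha$ is $0$ unless $\beta\le\alpha$: if $\alpha_i<\beta_i$ the factor with $t=\alpha_i$ vanishes. It is nonzero for $\alpha=\beta$. If $\beta\notin\Lambda$, then no $\alpha\in\Lambda$ has $\beta\le\alpha$, so $g_\beta$ vanishes on $\Lambda$. The matrix $(g_\beta(\alpha))_{\alpha,\beta\in\Lambda}$ is triangular for any total order refining $\le$, with nonzero diagonal, so its columns are independent. The rank is therefore the number of $\beta\in\Lambda$ with $|\beta|\le e$. $\square$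

Consequently, if $\Lambda$ and $\Lambda\cup\{\beta\}$ are lower sets and $\beta\notin\Lambda$, then
$$h_{\Lambda\cup\{\beta\}}-h_\Lambda=\mathbf 1_{[|\beta|,\infty)}. \tag{8}$$

**The sets used.** Let $r\ge3$, $N\ge1$ and $j\ge7N+1$. For $\alpha=(a,l_1,\dots,l_{r-2})$ put $\mathrm{wt}(\alpha)=a+2\sum l_i$, and
$$M=\{\mathrm{wt}\le2N\},\quad Q=\{\mathrm{wt}=2N\},\quad B=M\setminus Q,\quad Q_t=\Bigl\{\alpha\in Q:\sum l_i=t\Bigr\}\ (0\le t\le N).$$
An element of $Q_t$ has $a=2N-2t$, so $|\alpha|=2N-t\in[N,2N]$. Hence $\#Q_t=\binom{t+r-3}{r-3}$, the number of $(l_1,\dots,l_{r-2})$ with sum $t$, and $\#Q=\sum_t\#Q_t=\binom{N+r-2}{r-2}$. The weight is chosen so that $|\alpha|$ takes different values on different layers $Q_t$, while the elements of $Q$ are pairwise incomparable: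

* For every $S\subset Q$ the set $B\cup S$ is a lower set, since strictly decreasing an element of $M$ lowers the weight and so leads into $B$.
* All $\alpha\in M$ satisfy $|\alpha|\le\mathrm{wt}(\alpha)\le2N$.
* $M$ contains $0$ and all unit vectors, since these have weight at most $2\le2N$. Also $0\in B$.

Write $\Gamma=M$ and $\tau=2N$. By Lemma 4, $h_\Gamma(e)=\#\Gamma$ for $e\ge\tau$.

## 7. The algebras $A_S$

We want subsets $S\subset Q$ to be visible in $\kappa$ but invisible in $T$, apart from their size. By Lemma 2, a point with increment $|\alpha|$ and exponent $d_\alpha$ contributes up to degree $d_\alpha-|\alpha|$. So we choose the exponents to make all points of $S$ stop at degree $5N$ and all points of $Q\setminus S$ stop at degree $3N$; in the window $3N<i\le5N$ the graded algebra should then see exactly $B\cup S$. For $S\subset Q$ put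
$$F_S=\sum_{\alpha\in B}L_\alpha^{[j]}+\sum_{\alpha\in S}L_\alpha^{[5N+|\alpha|]}+\sum_{\alpha\in Q\setminus S}L_\alpha^{[3N+|\alpha|]},\qquad A_S=R/\operatorname{Ann}F_S.$$

**Step 1: the Hilbert function depends on $S$ only through $\rho=\#S$.** Write $d_\alpha$ for the exponents: $j\ge7N+1$ on $B$, in $[6N,7N]$ on $S$, in $[4N,5N]$ on $Q\setminus S$. Order $B$ by nondecreasing $|\alpha|$, then $S$ by nonincreasing $|\alpha|$, then $Q\setminus S$ by nonincreasing $|\alpha|$. Initial segments inside $B$ are lower sets because a strictly smaller index has smaller $|\cdot|$ and lies in $B$; the later initial segments are $B$ together with a subset of $Q$. So by (8) the numbers $s$ of Lemma 2 are $s_\alpha=|\alpha|$. The exponents are nonincreasing in this order, and $d_\alpha\ge4N=2\tau$. Lemma 2 gives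
$$T_i=h_\Gamma(i)\ (i\le2N),\qquad T_i=\#\{\alpha\in B:|\alpha|\le j-i\}+\rho\,[i\le5N]+(\#Q-\rho)\,[i\le3N]\ (i\ge2N), \tag{9}$$
where $[\,\cdot\,]$ is $1$ if the condition holds and $0$ otherwise. Also $T_1=h_\Gamma(1)=r$ by Lemma 4, and $T_j=\#\{\alpha\in B:|\alpha|\le0\}=1$ since $j>5N$. So all $A_S$ with $\#S=\rho$ lie in one $\mathrm{Gor}(T)$, of codimension $r$ and socle degree $j$.

From now on fix $\rho$, and let $b=3N+1$ and $U_0=2N-1$. For $0\le u\le U_0$ we have $3N+1\le b+u\le5N\le j$, which is the window.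

**The smallest case.** Let $r=3$, $N=1$, $j=8$. Then $B=\{(0,0),(1,0)\}$, $Q_0=\{(2,0)\}$, $Q_1=\{(0,1)\}$. For $\rho=1$ there are two choices. With $S=\{(2,0)\}$ the exponents at $(0,0),(1,0),(2,0),(0,1)$ are $8,8,7,4$; with $S=\{(0,1)\}$ they are $8,8,5,6$. In both cases (9) gives $T=(1,3,4,4,3,3,2,2,1)$. Here $b=4$, $U_0=1$, and Step 3 below will give $\kappa_1=h_{B\cup S}(1)=2$ in the first case and $3$ in the second.

**Step 2: in the window, the initial ideal is the ideal of $B\cup S$.** We claim
$$I^*_i=(I_{B\cup S})_i\qquad(3N+1\le i\le5N), \tag{10}$$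
where $I^*$ is the ideal of initial forms of $\operatorname{Ann}F_S$. Let $f=\varphi_i+\varphi_{i+1}+\cdots\in\operatorname{Ann}F_S$, and use (4) with $u=i$.

Let $\alpha\in S$ and take $e=d_\alpha-i=5N+|\alpha|-i\ge|\alpha|$. The sum in (4) runs over the $\beta$ with $d_\beta\ge d_\alpha$. Since $d_\alpha\in[6N,7N]$, these form $\Lambda=B\cup\{\beta\in S:|\beta|\ge|\alpha|\}$. Both $\Lambda$ and $\Lambda\setminus\{\alpha\}$ are lower sets and $e\ge|\alpha|$, so by (8) and (3) $L_\alpha^{[e]}$ is not in the span of the other $L_\beta^{[e]}$, $\beta\in\Lambda$. Hence its coefficient $\varphi_i(p_\alpha)$ is $0$.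

Let $\alpha\in B$ and take $e=j-i\ge2N+1$. The sum runs over the $\beta$ with $d_\beta\ge j$, that is, over $B$. By Lemma 4, $h_B(e)=\#B$, so the $L_\beta^{[e]}$, $\beta\in B$, are independent, and $\varphi_i(p_\alpha)=0$.

Thus $I^*_i\subset(I_{B\cup S})_i$. Now compare codimensions. By (9), $T_i=\#B+\rho$, because $j-i\ge2N$ and $3N<i\le5N$. By Lemma 4, $h_{B\cup S}(i)=\#B+\rho$, because $i\ge2N$. So equality holds.

**Step 3: the value of $\kappa_u$.** We claim $\kappa_u(A_S)=h_{B\cup S}(u)$ for $u\le U_0$. A form $\varphi\in R_u$ is in the kernel of $R_u\to\operatorname{Hom}(A_b^*,A_{b+u}^*)$ if and only if $\varphi R_b\subset I^*_{b+u}=(I_{B\cup S})_{b+u}$, by (10). This holds if $\varphi$ vanishes on $B\cup S$. Conversely, the $b$-th power of the first variable is in $R_b$ and takes the value $1$ at every $p_\alpha$, so $\varphi$ must vanish on $B\cup S$. Hence the kernel is $(I_{B\cup S})_u$ and the rank is $h_{B\cup S}(u)$.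

**Step 4: a lower bound for $c_u$.** To show that $A_S$ is balanced we need enough elements of $(0:\mathfrak m_{A_S}^b)$. We claim $c_u(A_S)\ge h_\Gamma(u)-h_{B\cup S}(u)$ for $u\le U_0$. Let $\varphi\in(I_{B\cup S})_u$. By (2),
$$\varphi\circ F_S=\sum_{\alpha\in Q\setminus S}\varphi(p_\alpha)\,L_\alpha^{[3N+|\alpha|-u]}.$$
If $\varphi(p_\alpha)\ne0$, then $\varphi$ vanishes on $B\cup S$ but not at $p_\alpha$, so $h_{B\cup S\cup\{\alpha\}}(u)>h_{B\cup S}(u)$, and (8) gives $u\ge|\alpha|$. Hence only powers of degree at most $3N$ occur, $\mathfrak m^b\varphi\circ F_S=0$ since $b=3N+1$, and the class of $\varphi$ lies in $\mathfrak m_{A_S}^u\cap(0:\mathfrak m_{A_S}^b)$. As $u\le\tau$, Lemma 2 gives $A^*_{S,u}=R_u/(I_\Gamma)_u$. The image of $(I_{B\cup S})_u\supset(I_\Gamma)_u$ in it has dimension $h_\Gamma(u)-h_{B\cup S}(u)$.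

**Step 5: $A_S$ is balanced up to $U_0$.** For $u\le U_0$ we have $T_u=h_\Gamma(u)$. By (6), Step 4 and Step 3,
$$\kappa_u(A_S)\le T_u-c_u(A_S)\le h_{B\cup S}(u)=\kappa_u(A_S),$$
so both inequalities are equalities.

## 8. Counting the separated algebras

**Step 6: what $\kappa$ remembers of $S$.** Let $\rho_t=\#(S\cap Q_t)$. By Lemma 4 and $|\alpha|=2N-t$ on $Q_t$,
$$h_{B\cup S}(u)-h_B(u)=\#\{\alpha\in S:|\alpha|\le u\}=\sum_{t\ge2N-u}\rho_t .$$
For $u=N,N+1,\dots,2N-1$ these are the sums $\sum_{t\ge N}\rho_t,\dots,\sum_{t\ge1}\rho_t$, which determine $\rho_t$ for all $t\ge1$; then $\sum_t\rho_t=\rho$ determines $\rho_0$. So the numbers $\kappa_u(A_S)$, $u\le U_0$, determine $(\rho_t)$.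

The vectors $\kappa$ obtained can be incomparable, so the obstruction of Section 5 does arise here. For $r=3$, $N=3$, $\rho=2$, the choices $(\rho_0,\dots,\rho_3)=(1,0,0,1)$ and $(0,1,1,0)$ give $\kappa_u-h_B(u)=(1,1,1)$ and $(0,1,2)$ for $u=3,4,5$. Lemma 3 separates them.

**Step 7: components.** Let $\#S=\#S'=\rho$ and $(\rho_t)\ne(\rho'_t)$. By Step 6, $\kappa_u(A_S)\ne\kappa_u(A_{S'})$ for some $u\le U_0$; both algebras are balanced, so by Lemma 3 they lie in no common irreducible component. Choose for each vector $(\rho_t)$ with $0\le\rho_t\le\binom{t+r-3}{r-3}$ and $\sum\rho_t=\rho$ one set $S$, and a component containing $A_S$. These components are distinct, so $\mathrm{Gor}(T)$ has at least as many components as there are such vectors.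

**Step 8: choosing $\rho$.** With $N=\lfloor(j-1)/7\rfloor$ and $j\ge8$ we have $N\ge1$ and $j\ge7N+1$. Without the condition on the sum there are $\prod_{t=0}^N\bigl(1+\binom{t+r-3}{r-3}\bigr)$ vectors, and the sum takes at most $1+\#Q=1+\binom{N+r-2}{r-2}$ values. So some $\rho$ occurs for at least the quotient of these numbers, which is the bound of Theorem B. For $r=3$ every bound $\binom t0$ is $1$, the vectors are $0/1$-vectors of length $N+1$, and $\rho=\lfloor(N+1)/2\rfloor$ gives $\binom{N+1}{\lfloor(N+1)/2\rfloor}$. This is the largest of the $N+2$ binomial coefficients $\binom{N+1}{i}$, whose sum is $2^{N+1}$, so it is at least $2^{N+1}/(N+2)$. Since $N\ge(j-7)/7$, the growth in $j$ is at least exponential.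

**Step 9: growth for $r\ge4$.** For $t\ge1$, $\log\bigl(1+\binom{t+r-3}{r-3}\bigr)=(r-3)\log t+O(1)$, since the binomial coefficient is a polynomial in $t$ of degree $r-3$ with positive leading coefficient. As $\sum_{1\le t\le N}\log t=N\log N+O(N)$, the logarithm of the numerator is $(r-3)N\log N\,(1+o(1))$. The denominator is a polynomial in $N$ and contributes $O(\log N)$. With $N=j/7+O(1)$ this gives $\liminf_j\frac{\log b(j,r)}{j\log j}\ge\frac{r-3}7$. In particular $b(j,r)\to\infty$ for $r\ge4$. For $r=3$ this was shown in Step 8, and $b(j,2)=1$ was recalled in Section 2. This proves Theorem B. $\blacksquare$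

## 9. An upper bound from the Bézout inequality

Now let $\mathsf k$ be algebraically closed. To bound the number of components of $\mathrm{Gor}(T)$, we parametrize it by dual generators, where the conditions are explicit rank conditions.

**Step 1: parametrization.** Let $n=\binom{j+r}r=\dim D_{\le j}$, where $D_{\le j}$ is the space of elements of degree $\le j$. For $F\in D_{\le j}$ and $0\le i\le j$ let $M_i(F)$ be the matrix of
$$\mathfrak m^i/\mathfrak m^{j+1}\to D_{\le j},\qquad f\mapsto f\circ F .$$
Its entries are linear in $F$, and its size is at most $n\times n$. Let $\tau_i=\sum_{i'\ge i}T_{i'}$ and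
$$X_T=\{F\in D_{\le j}:\ \operatorname{rank}M_i(F)=\tau_i\ \text{for all}\ i\}.$$
With $A=R/\operatorname{Ann}F$ the rank of $M_i(F)$ is $\dim\mathfrak m^i\circ F=\dim\mathfrak m_A^i$. If $F\in X_T$, then $\tau_j=T_j=1$ shows that $F$ has degree exactly $j$, so $A$ is AG, and $H(A)=T$. Conversely, by Macaulay duality every point of $\mathrm{Gor}(T)$ is $\operatorname{Ann}F$ for some $F\in X_T$. In $V=R/\mathfrak m^{j+1}$ the ideal $\operatorname{Ann}F$ is the kernel of $M_0(F)$, which has constant rank on $X_T$. Hence $F\mapsto\operatorname{Ann}F$ is a morphism from $X_T$ onto $\mathrm{Gor}(T)$.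

**Step 2: passing to $X_T$.** The closures in $\mathrm{Gor}(T)$ of the images of the irreducible components of $X_T$ are finitely many irreducible closed sets covering $\mathrm{Gor}(T)$. So every component of $\mathrm{Gor}(T)$ is one of them, and $\mathrm{Gor}(T)$ has at most as many components as $X_T$.

**Step 3: counting by degree.** $X_T$ is open in the closed set
$$Y=\{F:\ \operatorname{rank}M_i(F)\le\tau_i\ \text{for all}\ i\}\subset\mathbb A^n,$$
so it has at most as many components as $Y$. The set $Y$ is defined by the minors of size $\tau_i+1$ of the $M_i(F)$, which are polynomials of degree at most $n$. The Bézout inequality (J. Heintz, *Theoret. Comput. Sci.* 24 (1983), 239–277) says that a closed subset of $\mathbb A^n$ defined by polynomials of degree $\le\Delta$ has degree, counted as the sum over all irreducible components, at most $\Delta^n$. Each component has degree at least $1$, so $Y$ has at most $n^n$ components. Hence $b(j,r)\le n^n$. For fixed $r$ we have $n=O(j^r)$, so $\log b(j,r)\le n\log n=O(j^r\log j)$.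 This proves Proposition C. $\blacksquare$
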